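\title{Hamel bases of the reals have no strongly dependent distal expansion}

\begin{abstract}
Let $H$ be a dense basis of $\mathbb{R}$ as a vector space over $\mathbb{Q}$. The structure $(\mathbb{R};+,<,H)$ is strongly dependent but not distal, and it has a distal expansion that is not strongly dependent. We show that no expansion has both properties. More generally, suppose that a structure defines a commutative semigroup and an infinite subset $H$ of it such that, for every $N$, a sum of $N$ elements of $H$ determines its summands. If the structure is distal, then it is not strongly dependent. The proof applies strong honest definitions for the formulas $x\in y+H+\cdots+H$ to long sums along an indiscernible sequence. We also compute $\kappa_{\mathrm{ict}}$ for distal expansions in countable languages, and we show that unique sums of bounded length do not suffice.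
\end{abstract}

\section{Introduction}\label{sec:intro}

A structure is called distal, or strongly dependent, if its complete theory is distal in the sense of Simon, or strongly dependent in the sense of Shelah; both notions are recalled in Section~\ref{sec:notions}. They react to added structure in opposite ways. Strong dependence forbids a single tuple from making infinitely many independent choices. A configuration of such choices survives when the language grows, so adding structure can only destroy strong dependence. Distality asks that the position of a tuple relative to a finite set of parameters be described by a formula with boundedly many of these parameters, and adding structure can supply the missing formulas. A countably infinite set with no structure is not distal (Example~\ref{ex:shd}), but it becomes distal, and remains strongly dependent, once it is ordered like $\mathbb{Q}$. For a strongly dependent structure that is not distal, one may therefore ask whether there is room to add enough structure to make it distal, but not so much that strong dependence is lost.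

Let $H\subseteq\mathbb{R}$ be a Hamel basis, that is, a basis of $\mathbb{R}$ as a $\mathbb{Q}$-vector space, and assume that $H$ is dense in $\mathbb{R}$. We consider $(\mathbb{R};+,<,H)$, the ordered additive group of reals with a unary predicate for $H$. An \emph{expansion} of $(\mathbb{R};+,<,H)$ is a structure $\mathcal{M}$, possibly with additional elements or sorts, in which $\mathbb{R}$ is a $\emptyset$-definable set or a sort and in which $+$, $<$ and $H$ on $\mathbb{R}$ are $\emptyset$-definable. Expansions on the universe $\mathbb{R}$ by new relations and functions are a special case. Two facts are known.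

\begin{itemize}
\item[(F1)] $(\mathbb{R};+,<,H)$ is strongly dependent (Dolich--Miller--Steinhorn) but not distal (Hieronymi--Nell).
\item[(F2)] $(\mathbb{R};+,<,H)$ has a distal expansion $(\mathbb{R}\cup\{\infty\};+,<,H,v,<_1,\infty)$ that is not strongly dependent. Here $\infty\notin\mathbb{R}$ is a new element. Write a nonzero $\alpha\in\mathbb{R}$ in the unique way as $\alpha=q_1h_1+\cdots+q_nh_n$ with $n\ge1$, $q_i\in\mathbb{Q}^{\times}$, $h_i\in H$ and $h_1<\cdots<h_n$. Then $v(\alpha)=h_1$, and $<_1$ is the unique ordering that makes $(\mathbb{R};+)$ an ordered group with $0<_1\alpha$ if and only if $q_1>0$. Finally $v(0)=v(\infty)=\alpha+\infty=\infty+\alpha=\infty+\infty=\infty$, $\alpha<\infty$ and $\alpha<_1\infty$ for all $\alpha\in\mathbb{R}$.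
\end{itemize}

The following question comes from Gehret and Nell \cite{GN}: \emph{does $(\mathbb{R};+,<,H)$ admit a strongly dependent distal expansion?} Each property can be had separately, and the example of the pure set suggests that a more economical expansion than the one in (F2) might have both. It cannot.

\begin{theorem}\label{thm:hamel}
The structure $(\mathbb{R};+,<,H)$ has no strongly dependent distal expansion.
\end{theorem}

By (F1) and (F2), neither adjective can be dropped. The proof uses neither the order, nor the density of $H$, nor the fact that $H$ spans $\mathbb{R}$. It uses only that sums of elements of $H$ remember their summands. Let $\mathcal{M}$ be a structure, $T=\mathrm{Th}(\mathcal{M})$, let $(G;+)$ be a $\emptyset$-definable commutative semigroup, and let $H\subseteq G$ be a $\emptyset$-definable set. For $N\ge1$ consider the condition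
\begin{itemize}
\item[$(U_N)$] if $h_1+\cdots+h_N=h'_1+\cdots+h'_N$ with all $h_i,h'_i\in H$, then $(h'_1,\dots,h'_N)$ is a permutation of $(h_1,\dots,h_N)$.
\end{itemize}
For $m\ge1$ let $E_m(x;y)$ be the formula
\[
x,y\in G\ \wedge\ \exists z_1,\dots,z_m\in H\ \ x=y+z_1+\cdots+z_m .
\]
Strong honest definitions are recalled in Definition~\ref{def:shd}.

\begin{theorem}\label{thm:main}
Suppose that $H$ is infinite and satisfies $(U_N)$ for every $N\ge1$. If $E_m$ has a strong honest definition in $T$ for every $m\ge1$, in particular if $T$ is distal, then $T$ is not strongly dependent.
\end{theorem}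

\begin{proof}[Proof of Theorem~\ref{thm:hamel} from Theorem~\ref{thm:main}]
Let $\mathcal{M}$ be a distal expansion of $(\mathbb{R};+,<,H)$. Then $G=\mathbb{R}$, $+$ and $H$ are $\emptyset$-definable in $\mathcal{M}$, and $H$ is infinite. If $h_1+\cdots+h_N=h'_1+\cdots+h'_N$ with all terms in $H$, then by linear independence each $h\in H$ occurs equally often on both sides, which is $(U_N)$. By Theorem~\ref{thm:main}, $\mathcal{M}$ is not strongly dependent.
\end{proof}

Example~\ref{ex:summands} isolates what is at stake: whether the summands of $h_1+\cdots+h_N$ can be located by formulas that do not depend on $N$. Section~\ref{sec:sums} shows, for $N=2$, how a strong honest definition locates summands, and Section~\ref{sec:one} proves that a strong honest definition for $E_m$ locates at least $m+1$ summands of sums of every length $N>m$. Section~\ref{sec:proof} assembles the infinite pattern, and Section~\ref{sec:sharp} treats the range and the sharpness of the result.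

\section{Ict-patterns and strong honest definitions}\label{sec:notions}

Throughout, $T$ is a complete theory, possibly many-sorted, and $x,y,\dots$ are finite tuples of variables. Formulas have no parameters other than those displayed. A set of formulas in $x$ with parameters in a model is \emph{consistent} if each of its finite subsets is satisfied in that model. We write $[N]=\{1,\dots,N\}$, and $\|\varphi\|\in\{0,1\}$ is the truth value of a statement $\varphi$.

\subsection*{Strong dependence}

\begin{definition}\label{def:ict}
An \emph{ict-pattern of depth $\kappa$} for $T$ consists of formulas $\psi_i(x;y_i)$, with $i$ in an index set $R$ of cardinality $\kappa$ and $x$ a fixed finite tuple of variables, and parameters $e_{i,t}$ ($i\in R$, $t<\omega$) in a model of $T$, such that for every $\eta:R\to\omega$ the set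
\[
\{\psi_i(x;e_{i,\eta(i)}): i\in R\}\cup\{\neg\psi_i(x;e_{i,t}): i\in R,\ t\ne\eta(i)\}
\]
is consistent. The theory $T$ is \emph{strongly dependent} if it has no ict-pattern of depth $\aleph_0$.
\end{definition}

One pictures an array with a row for each $i\in R$. The tuple $x$ can select exactly one entry in every row, and the selections in different rows are independent. An infinite pattern is obtained from finite ones as long as the formulas stay the same.

\begin{lemma}\label{lem:compact}
Let $\psi_m(x;y_m)$, $m\ge1$, be formulas. Suppose that for every $n$ the formulas $\psi_1,\dots,\psi_n$, with parameters that may depend on $n$, form an ict-pattern of depth $n$ for $T$. Then $T$ is not strongly dependent.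
\end{lemma}

\begin{proof}
Add tuples of constants $e_{m,t}$ for $m\ge1$, $t<\omega$, and add to $T$ the sentences
\[
\exists x\ \bigwedge_{m\le n}\Big(\psi_m(x;e_{m,\eta(m)})\wedge\bigwedge_{t\le n,\ t\ne\eta(m)}\neg\psi_m(x;e_{m,t})\Big),\qquad n\ge1,\ \eta:[n]\to\omega .
\]
Finitely many of these sentences involve only rows $m\le n_0$ for some $n_0$, and they hold when $e_{m,t}$ for $m\le n_0$ are interpreted as the parameters of the pattern of depth $n_0$. By compactness all sentences hold in one model of $T$, and there the $\psi_m$ and $e_{m,t}$ form an ict-pattern of depth $\aleph_0$.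
\end{proof}

\begin{example}[Locating summands]\label{ex:summands}
Let $H$ be a dense Hamel basis. For each $j\ge1$ choose pairwise disjoint open intervals $(r_{j,t},s_{j,t})\subseteq(j,j+1)$, $t<\omega$, and put $e_{j,t}=(r_{j,t},s_{j,t})$, viewed as a pair of reals. Given $N$ and $\eta:[N]\to\omega$, density gives $h_j\in H$ with $r_{j,\eta(j)}<h_j<s_{j,\eta(j)}$. Put $a=h_1+\cdots+h_N$, and note that $h_1<\cdots<h_N$.

(a) In $(\mathbb{R};+,<,H)$, let $\chi^N_j(x;y,y')$ for $j\le N$ say that there are $z_1<\cdots<z_N$ in $H$ with $x=z_1+\cdots+z_N$ and $y<z_j<y'$. For $x=a$ the only choice is $z_i=h_i$, so $\chi^N_j(a;e_{j,t})$ holds if and only if $t=\eta(j)$. Thus $\chi^N_1,\dots,\chi^N_N$ form an ict-pattern of depth $N$ in a single variable. By (F1) there is nevertheless no pattern of depth $\aleph_0$. Lemma~\ref{lem:compact} does not apply, because the formulas change with $N$.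

(b) In the expansion of (F2), let $\chi_j(x;y,y')$ say that there are nonzero reals $u_1,\dots,u_j$ with $u_1=x$, $u_{i+1}+v(u_i)=u_i$ for $i<j$, and $y<v(u_j)<y'$. For $x=a$ and $j\le N$ we get $u_i=h_i+\cdots+h_N$ and $v(u_i)=h_i$, so again $\chi_j(a;e_{j,t})$ holds if and only if $t=\eta(j)$. Now the formulas do not depend on $N$, and Lemma~\ref{lem:compact} gives a pattern of depth $\aleph_0$.
\end{example}

So the expansion in (F2) loses strong dependence because $v$ strips off summands one at a time, however long the sum is. A strongly dependent distal expansion would have to avoid every device of this kind. The proof of Theorem~\ref{thm:main} shows that distality itself provides one.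

\subsection*{Distality}

\begin{definition}\label{def:shd}
A formula $\theta(x;y_1,\dots,y_k)$ is a \emph{strong honest definition} for $\varphi(x;y)$ in $T$ if for every $\mathcal{N}\models T$, every finite set $B$ of $y$-tuples of $\mathcal{N}$ with $|B|\ge2$ and every $x$-tuple $a$ of $\mathcal{N}$ there are $c_1,\dots,c_k\in B$ such that
\begin{itemize}
\item $\theta(a;c_1,\dots,c_k)$ holds, and
\item if $\theta(a';c_1,\dots,c_k)$ holds, then $\varphi(a';b)\leftrightarrow\varphi(a;b)$ for all $b\in B$.
\end{itemize}
\end{definition}

Thus $\theta(x;c_1,\dots,c_k)$ defines a cell around $a$ on which every formula $\varphi(x;b)$ with $b\in B$ has constant truth value, and the cell is described by $k$ elements of $B$, where $k$ does not grow with $|B|$. Adding a dummy variable if necessary, we always assume $k\ge1$. We use distality only through the following characterization, which the reader may take as the definition.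

\begin{theorem}[Chernikov--Simon {\cite[Theorem 21]{CS}}; see also \cite{CGS}]\label{thm:CS}
$T$ is distal if and only if every formula $\varphi(x;y)$ has a strong honest definition in $T$.
\end{theorem}

\begin{example}\label{ex:shd}
(a) In a linear order, a strong honest definition for $x<y$ is
\[
(y_1<y_2\wedge y_1\le x<y_2)\ \vee\ (y_1=y_2\wedge x<y_1)\ \vee\ (y_2<y_1\wedge y_1\le x).
\]
If $\min B\le a<\max B$, take consecutive elements $c_1<c_2$ of $B$ with $c_1\le a<c_2$. If $a<\min B$, take $c_1=c_2=\min B$. If $a\ge\max B$, take $c_1=\max B$ and $c_2=\min B$; this is where $|B|\ge2$ is used.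

(b) In an infinite set with no structure, $x=y$ has no strong honest definition. Suppose $\theta(x;y_1,\dots,y_k)$ is one. Take $|B|>k$ and $a\notin B$, let $c_1,\dots,c_k\in B$ be as in the definition, and pick $b\in B\setminus\{c_1,\dots,c_k\}$. The transposition of $a$ and $b$ is an automorphism fixing the $c_l$, so $\theta(b;c_1,\dots,c_k)$ holds. But $b=b$ and $a\ne b$.
\end{example}

Part (b) is the germ of the proof. The cell must keep away from every $b\in B$, and it can name only $k$ of them, so it must keep away from the others by some means finer than equality. The formula $E_m$ is the analog of $x=y$ with $m$ summands left free.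

Finally, a densely ordered structure is \emph{o-minimal} if every subset of the line that is definable with parameters is a finite union of points and intervals; $(\mathbb{Q};<)$ and $(\mathbb{R};+,\cdot,<)$ are examples. We use the following standard facts, only in side remarks and in Proposition~\ref{prop:bounded}. O-minimal structures are distal \cite{Simon}. They are also dp-minimal, which means that there is no ict-pattern of depth $2$ with $x$ a single variable, and dp-minimal structures are strongly dependent.

\section{Sums along an indiscernible sequence}\label{sec:sums}

From now until the end of Section~\ref{sec:proof}, $T$, $G$ and $H$ are as in Theorem~\ref{thm:main}. There is no order on $G$, while the rows of our pattern will consist of consecutive intervals as in Example~\ref{ex:summands}. We borrow the order from the index set of an indiscernible sequence.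

Recall that a sequence $(g_q)_{q\in\mathbb{Q}}$ in a model is \emph{indiscernible} if $\varphi(g_{q_1},\dots,g_{q_r})\leftrightarrow\varphi(g_{q'_1},\dots,g_{q'_r})$ for every formula $\varphi$ and all $q_1<\cdots<q_r$ and $q'_1<\cdots<q'_r$. Since $H$ is infinite, Ramsey's theorem and compactness give a model $\mathcal{U}$ of $T$ and an indiscernible sequence $(g_q)_{q\in\mathbb{Q}}$ of pairwise distinct elements of $H^{\mathcal{U}}$. We work in $\mathcal{U}$ and write $G$, $H$ for their interpretations there. The semigroup axioms and each $(U_N)$ are first-order sentences, so they hold in $\mathcal{U}$.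

For a finite nonempty set $s\subseteq\mathbb{Q}$ put
\[
\sigma(s)=\sum_{q\in s}g_q\in G .
\]
For $j\ge1$ let
\[
I_j=(j,j+1)\cap\mathbb{Q},\qquad A_j=(j+\tfrac13,\,j+\tfrac23)\cap\mathbb{Q}.
\]
We identify $p=(p_1,\dots,p_N)\in I_1\times\cdots\times I_N$ with the set $\{p_1,\dots,p_N\}$, so that $\sigma(p)=g_{p_1}+\cdots+g_{p_N}$. Indiscernibility says that formulas about such sums see only the relative order of the indices.

\begin{lemma}\label{lem:indisc}
Let $\theta(x;y_1,\dots,y_k)$ be a formula, $X\subseteq\mathbb{Q}$ a finite set, $\rho:X\to\mathbb{Q}$ a strictly increasing map, and $s,s_1,\dots,s_k$ nonempty subsets of $X$. Then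
\[
\theta\big(\sigma(s);\sigma(s_1),\dots,\sigma(s_k)\big)\ \leftrightarrow\ \theta\big(\sigma(\rho s);\sigma(\rho s_1),\dots,\sigma(\rho s_k)\big).
\]
If $X\subseteq I_1\cup\cdots\cup I_N$, then every map $\rho$ that sends each $X\cap I_j$ into $I_j$ and is strictly increasing on each $X\cap I_j$ is strictly increasing on $X$.
\end{lemma}

\begin{proof}
Let $X=\{q_1<\cdots<q_r\}$. Since $+$ is $\emptyset$-definable, there is a formula $\varphi(z_1,\dots,z_r)$ expressing that $\theta$ holds of $\sum_{q_i\in s}z_i$ and of $\sum_{q_i\in s_l}z_i$ for $l\le k$. The two sides of the equivalence are $\varphi(g_{q_1},\dots,g_{q_r})$ and $\varphi(g_{\rho(q_1)},\dots,g_{\rho(q_r)})$, and $\rho(q_1)<\cdots<\rho(q_r)$. The last statement holds because every element of $I_i$ is smaller than every element of $I_j$ for $i<j$.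
\end{proof}

\subsection*{The case of two summands}

Let $\theta(x;y_1,\dots,y_k)$ be a strong honest definition for $E_1(x;y)$, which says $x\in y+H$. Choose $D_1\subseteq I_1$ and $D_2\subseteq I_2$ with $k+1$ elements each and points $\alpha_j\in I_j\setminus D_j$. Put
\[
a=g_{\alpha_1}+g_{\alpha_2},\qquad B=\{g_d: d\in D_1\cup D_2\}.
\]
If $a=g_d+z$ with $z\in H$, then $(U_2)$ gives $g_d\in\{g_{\alpha_1},g_{\alpha_2}\}$, which is false for $d\in D_1\cup D_2$. So $E_1(a;b)$ fails for all $b\in B$, and there are $c_1,\dots,c_k\in D_1\cup D_2$ such that the cell defined by $\theta(x;g_{c_1},\dots,g_{c_k})$ contains $a$ and is disjoint from $g_d+H$ for every $d\in D_1\cup D_2$. Let $C=\{c_1,\dots,c_k\}$.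

Since $|D_1|>k$, there is $d\in D_1\setminus C$. The point $g_d+g_{\alpha_2}$ lies in $g_d+H$, hence outside the cell. So the function
\[
q\ \longmapsto\ \|\theta(g_q+g_{\alpha_2};g_{c_1},\dots,g_{c_k})\|,\qquad q\in I_1\setminus C,
\]
is $1$ at $\alpha_1$ and $0$ at $d$. By Lemma~\ref{lem:indisc} it is constant on each of the intervals into which $C$ cuts $I_1$. Hence it jumps at some $c^*\in C\cap I_1$: the formula $\theta$ detects on which side of $c^*$ the index of the first summand lies.

Now move the parameters and keep their order. Send $c^*$ to an arbitrary $v\in A_1$, send the other points of $C\cap I_1$ below or above $A_1$ according to their side of $c^*$, and send the points of $C\cap I_2$ below or above $A_2$ according to their side of $\alpha_2$. By Lemma~\ref{lem:indisc}, $\theta$ with the moved parameters has one truth value at $g_{p_1}+g_{p_2}$ for all $(p_1,p_2)\in A_1\times A_2$ with $p_1<v$, and the other truth value for those with $p_1>v$. It cuts the box $A_1\times A_2$ along the line $p_1=v$. Exchanging the two coordinates gives cuts along the lines $p_2=w$. The exclusive disjunction of two parallel cuts defines the strip between them, and every vertical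 strip meets every horizontal strip. This is an ict-pattern of depth $2$.

For $N=m+1$ the argument is the same: $B$ still consists of single elements $g_d$, and moving any one coordinate of $\alpha$ to $d$ produces a point of $g_d+H+\cdots+H$ with $m$ copies of $H$. So a strong honest definition for $E_{N-1}$ locates all $N$ summands. But this pattern of depth $N$ uses a formula that depends on $N$, and Example~\ref{ex:summands}(a) shows that nothing follows from that. We must fix $m$ and let $N$ grow. Then $B$ consists of sums of $N-m$ terms, and a point leaves the cell for certain only after $N-m$ coordinates have moved. We no longer know which coordinates $\theta$ notices, or where the other coordinates stand when it does.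

\section{One formula, sums of every length}\label{sec:one}

The next proposition answers both points. At least $m+1$ coordinates are noticed, whatever $N$ is, and after the parameters are moved the cuts are valid on the whole box $A_1\times\cdots\times A_N$, which does not depend on $m$.

\begin{proposition}\label{prop:key}
Let $N>m\ge1$ and let $\theta(x;y_1,\dots,y_k)$ be a strong honest definition for $E_m$ in $T$. There is a set $J\subseteq[N]$ with $|J|\ge m+1$ such that for every $j\in J$ there are $\varepsilon\in\{0,1\}$ and tuples $\bar d_v\in G^k$, $v\in A_j$, with the following property: for all $v\in A_j$ and all $p\in A_1\times\cdots\times A_N$ with $p_j\ne v$,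
\begin{equation}\label{eq:cut}
\|\theta(\sigma(p);\bar d_v)\|=
\begin{cases}
\varepsilon & \text{if } p_j>v,\\
1-\varepsilon & \text{if } p_j<v.
\end{cases}
\end{equation}
\end{proposition}

\begin{proof}
\emph{Step 1: the cell.} For each $i\in[N]$ fix $D_i\subseteq I_i$ with $|D_i|=k+1$ and a point $\alpha_i\in I_i\setminus D_i$. Put $\alpha=(\alpha_1,\dots,\alpha_N)$ and $D=D_1\cup\cdots\cup D_N$. Call $s\subseteq D$ \emph{admissible} if $|s|=N-m$ and $s$ has at most one point in each $D_i$, and let
\[
B=\{\sigma(s): s \text{ admissible}\}.
\]
The size $N-m$ is chosen so that both sides of an equation $\sigma(p)=b+z_1+\cdots+z_m$ have $N$ terms. The set $B$ is finite. Since $N-m\ge1$ and $|D_i|\ge2$, there are two different admissible sets; their sums differ by $(U_{N-m})$, because the $g_q$ are pairwise distinct. So $|B|\ge2$.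

The formula $E_m(\sigma(\alpha);b)$ fails for every $b\in B$. Suppose instead that $\sigma(\alpha)=\sigma(s)+z_1+\cdots+z_m$ with $s$ admissible and $z_1,\dots,z_m\in H$. Both sides are sums of $N$ elements of $H$. Take $d\in s$. By $(U_N)$, $g_d=g_{\alpha_i}$ for some $i$, so $d=\alpha_i$. But $\alpha_i\notin D$, since $\alpha_i\notin D_i$ and the intervals $I_1,\dots,I_N$ are disjoint.

By Definition~\ref{def:shd} there are admissible sets $s_1,\dots,s_k$ such that, with $\bar c=(\sigma(s_1),\dots,\sigma(s_k))$,
\begin{align}
&\theta(\sigma(\alpha);\bar c)\ \text{holds, and}\label{eq:in}\\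
&\text{if }\theta(a';\bar c)\text{ holds, then }E_m(a';b)\text{ fails for all }b\in B.\label{eq:out}
\end{align}
Let $C=s_1\cup\cdots\cup s_k$ and $C_i=C\cap I_i\subseteq D_i$. Each $s_l$ contributes at most one point to $C_i$, so $|C_i|\le k<|D_i|$.

Call $p\in I_1\times\cdots\times I_N$ \emph{generic} if $p_i\notin C_i$ for all $i$; the point $\alpha$ is generic. For generic $p$ let $\kappa_i(p)$ be the number of elements of $C_i$ below $p_i$, and let $\kappa(p)=(\kappa_1(p),\dots,\kappa_N(p))$. If $p$ and $p'$ are generic with $\kappa(p)=\kappa(p')$, then the map that fixes $C$ and sends $p_i$ to $p'_i$ is strictly increasing on $C\cup p$, so $\|\theta(\sigma(p);\bar c)\|=\|\theta(\sigma(p');\bar c)\|$ by Lemma~\ref{lem:indisc}. Every vector in the grid $\Gamma=\prod_{i\le N}\{0,\dots,|C_i|\}$ is $\kappa(p)$ for some generic $p$, because each $I_i$ is densely ordered without endpoints. So there is a function $\tau:\Gamma\to\{0,1\}$ with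
\begin{equation}\label{eq:tau}
\|\theta(\sigma(p);\bar c)\|=\tau(\kappa(p))\qquad\text{for all generic }p.
\end{equation}

\emph{Step 2: many coordinates are noticed.} We look for coordinates along which $\tau$ is not constant. Testing one coordinate at a time from the base point $\alpha$ proves nothing when $N>m+1$. Instead we let as many coordinates as possible move freely inside the cell; then each remaining coordinate must be noticed from some position of those.

Call $F\subseteq[N]$ \emph{free} if $\theta(\sigma(p);\bar c)$ holds for every generic $p$ with $p_i=\alpha_i$ for all $i\notin F$. By \eqref{eq:in} the empty set is free. Let $F$ be a free set that is maximal under inclusion, and put $J=[N]\setminus F$.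

We claim that $|J|\ge m+1$. Otherwise $|F|\ge N-m$. Choose $p_i\in D_i\setminus C_i$ for $i\in F$, which is possible because $|C_i|<|D_i|$, and put $p_i=\alpha_i$ for $i\in J$. Then $p$ is generic, and $\theta(\sigma(p);\bar c)$ holds because $F$ is free. Pick $S\subseteq F$ with $|S|=N-m$ and let $s=\{p_i:i\in S\}$. This set is admissible, and by commutativity
\[
\sigma(p)=\sigma(s)+\sum_{i\in[N]\setminus S}g_{p_i},
\]
where the last sum has $m$ terms from $H$. So $E_m(\sigma(p);\sigma(s))$ holds, which contradicts \eqref{eq:out}.

Fix $j\in J$. By maximality $F\cup\{j\}$ is not free, so there is a generic $p^0$ with $p^0_i=\alpha_i$ for $i\notin F\cup\{j\}$ and $\tau(\kappa(p^0))=0$. Replacing $p^0_j$ by $\alpha_j$ gives a generic point $p^1$ that agrees with $\alpha$ outside $F$, so $\tau(\kappa(p^1))=1$. Put $\kappa_i=\kappa_i(p^0)=\kappa_i(p^1)$ for $i\ne j$, and for $0\le w\le|C_j|$ let $\tau_j(w)$ be the value of $\tau$ at the vector with $j$-th entry $w$ and $i$-th entry $\kappa_i$ for $i\ne j$. Then $\tau_j$ takes both values, so there is $u\in\{1,\dots,|C_j|\}$ with $\tau_j(u-1)\ne\tau_j(u)$. Put $\varepsilon=\tau_j(u)$.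

\emph{Step 3: moving the parameters.} The jump occurs at one fixed element of $C_j$, and only while the other coordinates lie in the gaps prescribed by the $\kappa_i$. These gaps depend on $\theta$ and on $j$, and for different choices they need not overlap. We therefore move $C$ so that the prescribed gap in $I_i$ covers $A_i$ and the jump occurs at a point of our choice. For $v\in A_j$ choose a map $\rho_v$ on $C$ that sends each $C_i$ into $I_i$, is strictly increasing on it, and satisfies the following (Figure~\ref{fig:move}).
\begin{itemize}
\item For $i\ne j$, the $\kappa_i$ smallest elements of $C_i$ go below $A_i$ and the others go above $A_i$.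
\item The $u-1$ smallest elements of $C_j$ go below $A_j$, the $u$-th element goes to $v$, and the others go above $A_j$.
\end{itemize}
There is room for this, since $I_i$ has infinitely many points on either side of $A_i$. Put $\bar d_v=(\sigma(\rho_vs_1),\dots,\sigma(\rho_vs_k))$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,1.5) -- (5,1.5);
\draw (0,0) -- (5,0);
\draw[line width=3pt, gray!60] (1.7,0) -- (3.3,0);
\foreach \x/\y in {1.3/0.8, 2.6/3.8, 3.4/4.4} {
  \fill (\x,1.5) circle (2pt);
  \fill (\y,0) circle (2pt);
  \draw[->, shorten >=3pt, shorten <=3pt] (\x,1.5) -- (\y,0);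
}
\draw[fill=white] (1.9,1.5) circle (2pt) node[above=2pt] {$p'_i$};
\draw[fill=white] (2.5,0) circle (2pt) node[below=2pt] {$p_i$};
\draw[->, dashed, shorten >=3pt, shorten <=3pt] (1.9,1.5) -- (2.5,0);
\node at (2.5,-0.95) {$I_i$ with $i\ne j$, $\kappa_i=1$};
\draw (6.5,1.5) -- (11.5,1.5);
\draw (6.5,0) -- (11.5,0);
\draw[line width=3pt, gray!60] (8.2,0) -- (9.8,0);
\foreach \x/\y in {7.5/7.2, 8.4/8.7, 9.9/10.7} {
  \fill (\x,1.5) circle (2pt);
  \fill (\y,0) circle (2pt);
  \draw[->, shorten >=3pt, shorten <=3pt] (\x,1.5) -- (\y,0);
}
\node[below=3pt] at (8.7,0) {$v$};
\draw[fill=white] (9.1,1.5) circle (2pt) node[above=2pt] {$p'_j$};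
\draw[fill=white] (9.4,0) circle (2pt) node[below=2pt] {$p_j$};
\draw[->, dashed, shorten >=3pt, shorten <=3pt] (9.1,1.5) -- (9.4,0);
\node at (9,-0.95) {$I_j$ with $u=2$, $p_j>v$};
\end{tikzpicture}
\caption{Moving the indices of the parameters by an increasing map. Black dots are the indices before (top) and after (bottom) the move, and the gray segment is the middle third of the interval. Left: all indices leave the middle third, so that it lies in one prescribed gap. Right: one index goes to a chosen point $v$ of the middle third and the others leave it. The white dots are indices of a summand in corresponding gaps.}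
\label{fig:move}
\end{figure}

Let $p\in A_1\times\cdots\times A_N$ with $p_j\ne v$. Put $w=u$ if $p_j>v$ and $w=u-1$ if $p_j<v$, and choose a generic $p'$ with $\kappa_j(p')=w$ and $\kappa_i(p')=\kappa_i$ for $i\ne j$. Extend $\rho_v$ to $C\cup p'$ by sending $p'_i$ to $p_i$. For each $i$, the point $p'_i$ lies above the $\kappa_i(p')$ smallest elements of $C_i$ and below the others, and $p_i$ lies above the images of the former and below the images of the latter. So the extension is strictly increasing, and Lemma~\ref{lem:indisc} and \eqref{eq:tau} give
\[
\|\theta(\sigma(p);\bar d_v)\|=\|\theta(\sigma(p');\bar c)\|=\tau_j(w).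
\]
This is $\varepsilon$ for $w=u$ and $1-\varepsilon$ for $w=u-1$.
\end{proof}

\section{The pattern of infinite depth}\label{sec:proof}

We have no control over which coordinates a given $\theta$ notices. But their number grows with $m$, so the formulas for $m=1,2,\dots$ can be assigned different coordinates, one row each.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $T$ is distal, every $E_m$ has a strong honest definition by Theorem~\ref{thm:CS}. So assume the latter, and fix for each $m\ge1$ a strong honest definition $\theta_m(x;\bar y)$ for $E_m$, with $\bar y=(y_1,\dots,y_{k_m})$. A single instance of $\theta_m$ gives a cut whose orientation $\varepsilon$ is unknown. The exclusive disjunction of two instances removes the orientation and picks out the strip between two cuts, so we put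
\[
\psi_m(x;\bar y,\bar y')\ :=\ \neg\big(\theta_m(x;\bar y)\leftrightarrow\theta_m(x;\bar y')\big).
\]
These formulas are fixed once and for all. By Lemma~\ref{lem:compact} it suffices to show that for every $n$ the formulas $\psi_1,\dots,\psi_n$ form an ict-pattern of depth $n$.

Fix $n$ and let $N=n+1$. For each $m\le n$ let $J_m\subseteq[N]$ be the set given by Proposition~\ref{prop:key} for $\theta_m$. Choose $j_m\in J_m\setminus\{j_1,\dots,j_{m-1}\}$ for $m=1,\dots,n$ in turn, which is possible because $|J_m|\ge m+1$. Let $\bar d^{\,m}_v$, $v\in A_{j_m}$, be the tuples given by the proposition for $\theta_m$ and $j_m$. Choose $v_{m,0}<v_{m,1}<v_{m,2}<\cdots$ in $A_{j_m}$ and put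
\[
e_{m,t}=\big(\bar d^{\,m}_{v_{m,t}},\ \bar d^{\,m}_{v_{m,t+1}}\big),\qquad t<\omega .
\]
Let $\eta:[n]\to\omega$. Since $j_1,\dots,j_n$ are distinct, there is $p\in A_1\times\cdots\times A_N$ with $v_{m,\eta(m)}<p_{j_m}<v_{m,\eta(m)+1}$ for all $m\le n$; the remaining coordinate is arbitrary. In particular $p_{j_m}\ne v_{m,t}$ for all $t$. By \eqref{eq:cut}, $\psi_m(\sigma(p);e_{m,t})$ holds if and only if exactly one of the inequalities $p_{j_m}>v_{m,t}$ and $p_{j_m}>v_{m,t+1}$ holds, that is, if and only if $v_{m,t}<p_{j_m}<v_{m,t+1}$, that is, if and only if $t=\eta(m)$. So $\sigma(p)$ satisfies the set of formulas attached to $\eta$ in Definition~\ref{def:ict}.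
\end{proof}

\section{Range and sharpness}\label{sec:sharp}

\subsection*{What the proof uses}

Unique sums enter only in Step~1 of Proposition~\ref{prop:key}, to keep $\sigma(\alpha)$ away from the sets defined by $E_m(x;b)$ and to get $|B|\ge2$. Commutativity is used to split $\sigma(p)$ in Step~2, and subtraction is never used. That $H$ is infinite gives the indiscernible sequence, and it is needed: $H=\{1\}$ satisfies every $(U_N)$ in the additive group of $(\mathbb{R};+,\cdot,<)$, which is distal and strongly dependent. The proof yields the following three extensions.

\begin{remark}[Fewer formulas]\label{rem:sparse}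
It suffices that $E_m$ has a strong honest definition $\theta_m$ for $m$ in an infinite set $m_1<m_2<\cdots$. Use the formulas $\psi_{m_1},\psi_{m_2},\dots$ as rows. For depth $n$ take $N>m_n$; then $|J_{m_i}|\ge m_i+1\ge i$, so distinct coordinates $j_i\in J_{m_i}$ can still be chosen in turn.
\end{remark}

\begin{remark}[Parameters]\label{rem:param}
If $T$ is distal and $G$, $+$, $H$ are definable in $\mathcal{M}$ over a finite tuple $d$, then $T$ is still not strongly dependent. Write $E_m$ as $E_m(x;y,d)$ and let $\theta_m(x;y_1,w_1,\dots,y_k,w_k)$ be a strong honest definition in $T$ for $E_m(x;y,w)$. Applying it to sets of the form $B\times\{d\}$ shows that $\theta_m(x;y_1,d,\dots,y_k,d)$ is a strong honest definition for $E_m(x;y,d)$ in the theory of $\mathcal{M}$ with $d$ named by constants. Theorem~\ref{thm:main} gives an ict-pattern of depth $\aleph_0$ for that theory, and appending $d$ to each parameter $e_{m,t}$ turns it into one for $T$.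
\end{remark}

\begin{remark}[Other sets $H$]\label{rem:other}
The deduction of Theorem~\ref{thm:hamel} used only that $H$ is infinite and linearly independent. So no expansion of $(\mathbb{R};+,H)$, with $H$ any infinite $\mathbb{Q}$-linearly independent set, is both distal and strongly dependent. More generally, the same holds for any structure that defines an infinite free basis $H$ of a free commutative subsemigroup of a definable commutative semigroup: such an $H$ satisfies every $(U_N)$, and Remark~\ref{rem:param} takes care of parameters.
\end{remark}

\subsection*{The value of $\kappa_{\mathrm{ict}}$}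

Let $\kappa_{\mathrm{ict}}(T)$ be the least infinite cardinal $\kappa$ such that $T$ has no ict-pattern of depth $\kappa$. Thus $T$ is strongly dependent if and only if $\kappa_{\mathrm{ict}}(T)=\aleph_0$.

\begin{proposition}\label{prop:kappa}
Every distal expansion of $(\mathbb{R};+,<,H)$ in a countable language has $\kappa_{\mathrm{ict}}=\aleph_1$.
\end{proposition}

\begin{proof}
Let $T$ be the theory of such an expansion. By Theorem~\ref{thm:hamel} it has an ict-pattern of depth $\aleph_0$. Suppose it has one of depth $\aleph_1$. There are only countably many formulas, so infinitely many rows use the same formula $\psi(x;y)$. We show that $\psi$ has the independence property and that this is incompatible with distality.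

Let $R_0$ be a finite set of $r\ge2$ of these rows. Given $Z\subseteq R_0$, take $\eta$ with $\eta(i)=0$ for $i\in Z$ and $\eta(i)=1$ for all other rows. By consistency there is a tuple $a_Z$ such that, for $i\in R_0$, $\psi(a_Z;e_{i,0})$ holds if and only if $i\in Z$. Hence $B=\{e_{i,0}:i\in R_0\}$ has $r$ elements, and all $2^r$ subsets of $B$ have the form $\{b\in B:\psi(a;b)\}$. Let $\theta(x;y_1,\dots,y_k)$ be a strong honest definition for $\psi$. The tuple $(c_1,\dots,c_k)\in B^k$ that Definition~\ref{def:shd} provides for $a$ determines the set $\{b\in B:\psi(a;b)\}$: if $a$ and $a'$ receive the same tuple, then $a'$ lies in the cell of $a$. So $2^r\le r^k$, which fails for large $r$.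
\end{proof}

Strong dependence must fail, then, but in a countable language it never fails worse than for the expansion in (F2).

\subsection*{Unique sums of all lengths are needed}

The pattern of depth $n$ in Section~\ref{sec:proof} used $(U_N)$ only for $N\le n+1$, so every length is used on the way to depth $\aleph_0$. This is not an artifact of the proof.

\begin{proposition}\label{prop:bounded}
For each $d\ge1$ there is a distal, strongly dependent structure with a definable abelian group $G$ and an infinite definable set $H\subseteq G$ satisfying $(U_N)$ for all $N\le d$.
\end{proposition}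

\begin{proof}
Take the structure $(\mathbb{R};+,\cdot,<)$, which is o-minimal, hence distal and strongly dependent. Let $G=(\mathbb{R}^d;+)$ and $H=\{\gamma(t):t\in\mathbb{R}\}$, where $\gamma(t)=(t,t^2,\dots,t^d)$. Suppose that $\gamma(t_1)+\cdots+\gamma(t_d)=\gamma(s_1)+\cdots+\gamma(s_d)$. Then the power sums $P_r=\sum_{i\le d}t_i^r$ and $\sum_{i\le d}s_i^r$ agree for $r=1,\dots,d$. Newton's identities
\[
r\,e_r=\sum_{i=1}^{r}(-1)^{i-1}e_{r-i}P_i\qquad(1\le r\le d,\ e_0=1)
\]
determine the elementary symmetric functions $e_1,\dots,e_d$ recursively from $P_1,\dots,P_d$. So $\prod_i(X-t_i)=\prod_i(X-s_i)$, and $(s_1,\dots,s_d)$ is a permutation of $(t_1,\dots,t_d)$. This is $(U_d)$. For $N<d$, add $d-N$ copies of $\gamma(0)$ to both sides of an equation between sums of $N$ terms, apply $(U_d)$, and remove these copies from the two equal multisets of summands.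
\end{proof}

So Theorem~\ref{thm:main} cannot be weakened to assume $(U_N)$ only for $N\le d$ with a fixed $d$.

\begin{thebibliography}{9}

\bibitem{CGS}
Chernikov, Galvin, and Starchenko, \emph{Cutting lemma and Zarankiewicz's problem in distal structures}.

\bibitem{CS}
Chernikov and Simon, \emph{Externally definable sets and dependent pairs II}, Trans. AMS 367 (2015).

\bibitem{GN}
Allen Gehret and Travis Nell, \emph{Hamel Spaces and Distal Expansions}, arXiv:1811.12603 (2018).

\bibitem{Simon}
Simon, \emph{Distal and non-distal NIP theories}.

\end{thebibliography}
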